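# Finitely generated subgroups of small Hausdorff dimension in the group of $p$-adic tree automorphisms

## Two elements against nine labels

Take the infinite rooted binary tree, whose vertices are the finite words over $\{0,1\}$. We look at automorphisms $g$ that are described by a bit $\ell_g(v)$ at each vertex $v$: the bit says whether $g$ swaps the two children of $v$ or not. Precisely, $g(vx)=g(v)\,(x+\ell_g(v))$ with addition mod 2.

Let $P$ be the set of those $g$ whose bits are zero except possibly at the root and at the eight words of length 3. Such a $g$ has nine free bits. The root bit, if it is $1$, sends $xyz$ to $(x+1)yz$, so it permutes the eight words of length 3 in four pairs. The bits on level 3 move no vertex of level at most 3. So $P$ is a group of order $2^9$: it is $V\rtimes C_2$, where $V\cong C_2^8$ consists of the elements with root bit $0$, and $C_2$ permutes the eight coordinates in four pairs.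

How large a subgroup $Q$ can two elements $g,h\in P$ generate? If both have root bit $0$, then $Q\le V$ and $|Q|\le 4$. Otherwise, after renaming and possibly replacing $h$ by $gh$, we may assume that $g$ has root bit $1$ and $h$ has root bit $0$. Then $Q\cap V$ has index 2 in $Q$ and is generated by
$$g^2,\qquad h,\qquad g^{-1}hg .$$
(The subgroup generated by these three elements is normalized by $g$, since conjugation by $g$ fixes $g^2$, takes $g^{-1}hg$ to $h$ or $h$ to $g^{-1}hg$, and $g^2$ commutes with everything in the abelian group $V$. Its index in $Q$ is at most 2.) So $|Q\cap V|\le 2^3$ and $|Q|\le 16$, out of $|P|=512$.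

The bound is attained. Let $g$ have bit $1$ at the root and at $000$, and let $h$ have bit $1$ at $001$ only. Then $g^2$ has bit $1$ exactly at $000$ and $100$, $h$ has bit $1$ exactly at $001$, and $g^{-1}hg$ has bit $1$ exactly at $101$. These are three independent vectors of $C_2^8$, so $|Q|=16$.

Now replace level 3 by level $n$. The group has order $2^{1+2^n}$, but two elements still generate a subgroup of order at most $16$. The count never used $n$. The level is wide, but the group acting above it has only two elements, and two generators together with their conjugates under a group of order 2 cannot fill a wide level.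

This suggests asking how much of a large group of tree automorphisms can be captured by finitely many elements. "How much" needs a measure that makes sense for infinite groups, and this measure will be Hausdorff dimension.

## Labels, congruence quotients and dimension

Fix a prime $p$. Let $T$ be the set of finite words over $\mathbb Z/p$, that is, the rooted $p$-ary tree, and let $L_i$ be the set of words of length $i$, so $|L_i|=p^i$. Put $\mathbb N=\{0,1,2,\dots\}$.

**Definition (the group $\Gamma(p)$ and labels).** The group $\Gamma(p)$ consists of the automorphisms $g$ of $T$ given by a function $\ell_g:T\to\mathbb Z/p$ through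
$$g(vx)=g(v)\,\bigl(x+\ell_g(v)\bigr)\qquad(v\in T,\ x\in\mathbb Z/p),$$
where $g$ fixes the empty word. Every function $T\to\mathbb Z/p$ occurs as $\ell_g$ for exactly one $g$.

The group $\Gamma(p)$ is the infinite iterated wreath product of $C_p$. From $gh(vx)=g\bigl(h(v)(x+\ell_h(v))\bigr)=gh(v)\,\bigl(x+\ell_h(v)+\ell_g(hv)\bigr)$ we read off
$$\ell_{gh}(v)=\ell_h(v)+\ell_g(hv),\qquad \ell_{g^{-1}}(v)=-\ell_g(g^{-1}v), \tag{1}$$
the second formula being the first applied to $gg^{-1}=1$.

Let $\Gamma^{(n)}$ be the stabilizer of level $n$, meaning the subgroup of elements that fix every word of length $n$. An element lies in $\Gamma^{(n)}$ exactly when its labels vanish on levels $0,\dots,n-1$. The coset $g\Gamma^{(n)}$ determines the labels of $g$ on levels $<n$ and is determined by them. So $\Gamma_n:=\Gamma(p)/\Gamma^{(n)}$, the $n$-fold iterated wreath product of $C_p$, has order $p^{\gamma_n}$ with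
$$\gamma_n=1+p+\dots+p^{n-1}=\frac{p^n-1}{p-1}.$$
We shall use
$$p^{n-1}\le\gamma_n\le p^n\quad(n\ge1),\qquad \frac{\gamma_m}{\gamma_n}\le p^{m-n}\quad(0\le m\le n,\ n\ge1). \tag{2}$$
The last inequality says $p^n(p^m-1)\le p^m(p^n-1)$, that is, $p^m\le p^n$. It says that almost all labels below level $n$ sit in the last few levels.

The profinite topology on $\Gamma(p)$, with the $\Gamma^{(n)}$ as basic neighborhoods of $1$, is the product topology on labels. So $\Gamma(p)$ is compact.

Finally, if $g\in\Gamma^{(n)}$ and $v\in L_n$, then $g(vw)=v\,g_v(w)$, where $g_v\in\Gamma(p)$ has labels $\ell_{g_v}(w)=\ell_g(vw)$. The map $g\mapsto(g_v)_{v\in L_n}$ is an isomorphism $\Gamma^{(n)}\cong\Gamma(p)^{L_n}$, and it induces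
$$\Gamma^{(n)}/\Gamma^{(n+t)}\cong\Gamma_t^{L_n}. \tag{3}$$
For $t=1$ this is the elementary abelian group $C_p^{L_n}$.

For a closed subgroup $H\le\Gamma(p)$ write $H_n=H\Gamma^{(n)}/\Gamma^{(n)}\le\Gamma_n$. For a finite group $Q$ let $d(Q)$ be its minimal number of generators.

**Definition (Hausdorff dimension).** For a closed subgroup $H\le\Gamma(p)$,
$$\dim_H(H)=\liminf_{n\to\infty}\frac{\log|H_n|}{\log|\Gamma_n|}=\liminf_{n\to\infty}\frac{\log_p|H_n|}{\gamma_n}.$$

This is a number in $[0,1]$. For instance, if $H$ consists of all elements with label $0$ at the root, then $\log_p|H_n|=\gamma_n-1$ and the dimension is $1$. A finite group has dimension $0$. Because of the liminf, to show that $\dim_H(H)$ is small it is enough to find infinitely many levels $n$ at which $|H_n|$ is small.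

**Definition (topologically finitely generated).** A closed subgroup $H$ is topologically finitely generated if it is the closure of a subgroup generated by finitely many elements.

If $H$ is the closure of a subgroup generated by $d$ elements, then this dense subgroup has image all of $H_n$ in the finite discrete group $\Gamma_n$. So $d(H_n)\le d$ for every $n$. This is the only consequence of topological finite generation that we use.

We also recall **Schreier's formula**: a subgroup of index $m$ in a group generated by $d$ elements is generated by $1+(d-1)m$ elements. In the opening example $d=2$, $m=2$, and the three generators were $g^2,h,g^{-1}hg$.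

The following is posed in Miklos Abert and Balint Virag, "Dimension and randomness in groups acting on rooted trees", arXiv:math/0212191 (2002).

**Conjecture.** Let $G$ be a closed subgroup of $\Gamma(p)$. Then $G$ contains a topologically finitely generated subgroup of the same Hausdorff dimension.

If $\dim_H G=0$, it holds trivially: take the trivial subgroup. We shall prove that it is false for every prime $p$.

**Theorem 1.** Let $0<\delta<1$. There is a closed subgroup $G\le\Gamma(p)$ with $\dim_H(G)=\delta$ (the liminf being a limit) such that every topologically finitely generated closed subgroup $H\le G$ satisfies $\dim_H(H)\le\max(0,2\delta-1)<\delta$.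

So the conjecture fails in every dimension $\delta\in(0,1)$, and for $0<\delta\le\frac12$ all topologically finitely generated closed subgroups of $G$ have dimension $0$. The case of $G$ of dimension exactly $1$ is not settled by what follows.

The number of generators of $H_n$ may even be allowed to grow with $n$.

**Theorem 2.** Let $0<\delta<1$, $\beta=\max(0,2\delta-1)$, $\alpha=\delta-\beta>0$, and $f:\mathbb N\to\mathbb N$.

(a) If $f(n)/n\to0$, there is a closed $G\le\Gamma(p)$ with $\dim_HG=\delta$ such that every closed $H\le G$ with $d(H_n)\le f(n)$ for all large $n$ has $\dim_HH\le\beta$.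

(b) If $f(n)/p^n\to0$, there is a closed $G\le\Gamma(p)$ with $\dim_HG=\delta$ such that every closed $H\le G$ with $d(H_n)\le f(n)$ for all large $n$ has $\dim_HH\le\beta+\alpha/p<\delta$.

The growth condition in (b) is sharp in order; we check this at the end.

## Activating whole levels: long gaps cost dimension

The opening example suggests a first attempt. Choose a set $S\subset\mathbb N$ of active levels and let
$$G_S=\{g\in\Gamma(p):\ \ell_g=0\text{ on all levels outside }S\}.$$
By (1) this is a closed subgroup, because every automorphism preserves levels. Its dimension is read off from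
$$\frac{\log_p|(G_S)_n|}{\gamma_n}=\frac1{\gamma_n}\sum_{i\in S,\ i<n}p^i .$$

Suppose $S$ misses a block $[s,n)$ and $n\in S$. Let $H\le G_S$ be topologically generated by $d\ge1$ elements. An element of $(G_S)_n$ is determined by its labels on levels below $s$, so $|H_n|\le p^{\gamma_s}$. The kernel of $H_{n+1}\to H_n$ is elementary abelian by (3), and by Schreier's formula it has at most $1+(d-1)p^{\gamma_s}\le d\,p^{\gamma_s}$ generators. Hence
$$\log_p|H_{n+1}|\le\gamma_s+d\,p^{\gamma_s}, \tag{4}$$
and the right-hand side does not depend on $n$. If $n$ is huge compared with $p^{\gamma_s}$, this is negligible against $\gamma_{n+1}\ge p^n$. So long gaps make finitely generated subgroups small.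

The trouble is that the same gaps make $G_S$ itself small. If $S$ misses a block $[n,n+t)$ with $n+t\ge 1$, then
$$\frac{\log_p|(G_S)_{n+t}|}{\gamma_{n+t}}\le\frac{\gamma_n}{\gamma_{n+t}}\le p^{-t}.$$
So if $S$ has gaps of unbounded length, then $\dim_H G_S=0$, and there is nothing to disprove. If on the other hand all gaps of $S$ have length at most $c$, then among any $c+1$ consecutive levels one is active, so for $n>c$ the ratio is at least $p^{n-c-1}/\gamma_n\ge p^{-c-1}$, and $\dim_HG_S>0$. But then $n\le s+c$ in (4), while the term $p^{\gamma_s}$ has exponent $\gamma_s\ge p^{s-1}$, which exceeds $s+c\ge n$ for large $s$. The bound in (4) is then larger than the number $p^n$ of all labels on level $n$, and (4) tells us nothing.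

So we need long silent stretches above the levels at which we look, and yet the density of active vertices in $G$ must never drop. No choice of whole levels does both.

## Two halves of the binary tree taking turns

The way out is that the silence need not be everywhere at the same time. Let us see it for $p=2$ and $\delta=\frac12$.

Cut the binary tree below the root into the left half (words starting with $0$) and the right half (words starting with $1$). Choose $0=n_0<n_1<n_2<\cdots$ and let the left half be active on the levels in $[n_j,n_{j+1})$ with $j$ even, and the right half on those with $j$ odd. Let $G$ be the set of $g$ whose labels vanish at all inactive vertices and at the root. Every level $i\ge1$ now has exactly $2^{i-1}$ active vertices, however the $n_j$ are chosen, so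
$$\frac{\log_2|G_n|}{\gamma_n}=\frac{2^{n-1}-1}{2^n-1}\longrightarrow\frac12 .$$

Now let $H\le G$ be topologically generated by $d$ elements. Put $s=n_{j-1}$, $n=n_j$, and look at level $n+t$, a few levels after a switch. The half that has just fallen silent has no labels on levels $n,\dots,n+t-1$, so it contributes at most $\gamma_n\le2^{-t}\gamma_{n+t}$. The half that has just become active was silent on all of $[s,n)$, so a bound like (4) applies to it: it contributes at most a constant that depends on $d$, $t$, $s$ but not on $n$. If $n$ was chosen huge compared with that constant, the total is about $2^{-t}\gamma_{n+t}$ at most. Letting $t$ grow with $j$ gives $\dim_H H=0$.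

Three things remain. For general $p$ and $\delta$ we must replace the two halves by parts of prescribed density. For $\delta>\frac12$ two disjoint parts that alternate are not enough, since together they would need density $2\delta>1$, so we add a third part that is always active. And (4) must be extended from one level to $t$ levels, where the kernel is no longer abelian.

Write $\alpha$ for the density of each alternating part and $\beta$ for the density of the permanent part. We need $\alpha+\beta=\delta$ and $2\alpha+\beta\le1$, so $\beta\ge2(\alpha+\beta)-1=2\delta-1$. The permanent part is the one we shall have no control over, so we take $\beta$ as small as possible, $\beta=\max(0,2\delta-1)$. This is where $2\delta-1$ comes from.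

## Antichains of prescribed density

In this section and the next four, $\alpha\in(0,\frac12]$ and $\beta\ge0$ are real numbers with $2\alpha+\beta\le1$. Both are less than $1$, so we can write
$$\alpha=\sum_{i\ge1}a_ip^{-i},\qquad\beta=\sum_{i\ge1}b_ip^{-i},\qquad a_i,b_i\in\{0,\dots,p-1\}.$$

A set of words is an antichain if no element is a prefix of a different element. For example, $\{0,10,11\}$ is an antichain of binary words, and $\{0,01\}$ is not.

**Step 1 (choosing the roots of the parts).** The purpose of this step is to find pairwise disjoint sets $X,Y,Z\subset T$ such that $C=X\cup Y\cup Z$ is an antichain and, for each $i\ge1$, the sets $X,Y,Z$ contain exactly $a_i,a_i,b_i$ words of length $i$, respectively.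

List all the required lengths, with multiplicity, in nondecreasing order $\lambda_1\le\lambda_2\le\cdots$. Each length occurs at most $3(p-1)$ times, so this is a sequence (finite or infinite), and $\sum_mp^{-\lambda_m}=2\alpha+\beta\le1$. Choose words $c_1,c_2,\dots$ one after another, $c_k$ of length $\lambda_k$, such that no earlier $c_m$ is a prefix of $c_k$ (a word counts as a prefix of itself). This is always possible. The word $c_m$ with $m<k$ is a prefix of exactly $p^{\lambda_k-\lambda_m}$ words of length $\lambda_k$, so the number of excluded words at step $k$ is at most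
$$\sum_{m<k}p^{\lambda_k-\lambda_m}=p^{\lambda_k}\sum_{m<k}p^{-\lambda_m}\le p^{\lambda_k}\bigl(1-p^{-\lambda_k}\bigr)=p^{\lambda_k}-1<p^{\lambda_k}.$$
Since lengths do not decrease, $c_k$ is not a proper prefix of an earlier word either. So the chosen words form an antichain and are distinct. Assign them to $X$, $Y$, $Z$ according to which part required the length.

For $A\in\{X,Y,Z\}$ let $T_A$ be the set of words having a prefix in $A$. Since $C$ is an antichain, a word has at most one prefix in $C$; so $T_X,T_Y,T_Z$ are disjoint. A word $c\in A$ of length $k\le i$ accounts for $p^{i-k}$ words in $T_A\cap L_i$. Hence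
$$|T_X\cap L_i|=|T_Y\cap L_i|=p^i\alpha_i,\quad |T_Z\cap L_i|=p^i\beta_i,\qquad \alpha_i=\sum_{k\le i}a_kp^{-k},\quad\beta_i=\sum_{k\le i}b_kp^{-k}, \tag{5}$$
and $\alpha_i$, $\beta_i$ increase to $\alpha$, $\beta$.

For $p=2$, $\alpha=\frac12=1\cdot2^{-1}$, $\beta=0$ we get $X=\{0\}$, $Y=\{1\}$, $Z=\emptyset$, the two halves above. For $p=3$, $\alpha=\frac12=\sum_{i\ge1}3^{-i}$, $\beta=0$, one may take $X=\{0,20,220,\dots\}$ and $Y=\{1,21,221,\dots\}$. Exactly the words $2\cdots2$ (including the empty word) are left out of $T_X\cup T_Y$, and on level $i$ we have $\alpha_i=\frac12(1-3^{-i})$.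

## The alternating group and its dimension

Let $0=n_0<n_1<n_2<\cdots$ be integers with $n_j\ge n_{j-1}+j$ for all $j\ge1$; they will be specified later. Put
$$S_X=\bigcup_{j\text{ even}}[n_j,n_{j+1}),\qquad S_Y=\bigcup_{j\text{ odd}}[n_j,n_{j+1}),\qquad S_Z=\mathbb N,$$
$$\mathcal V=\bigcup_{A\in\{X,Y,Z\}}\{v\in T_A:\ |v|\in S_A\},\qquad G=\{g\in\Gamma(p):\ \ell_g=0\text{ outside }\mathcal V\}.$$

**Step 2 ($G$ is a closed subgroup, and it preserves the parts).** Here we check that the label condition survives multiplication. Let $g\in\Gamma(p)$ have labels vanishing outside $\mathcal V$ and let $c\in C$. A proper prefix of $c$ lies outside $T_X\cup T_Y\cup T_Z$: otherwise it would have a prefix $c'\in C$, and $c'$ would be a proper prefix of $c$, against the antichain property. Since $\mathcal V\subset T_X\cup T_Y\cup T_Z$, the labels of $g$ at all proper prefixes of $c$ are zero, and so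
$$gc=c\qquad(c\in C). \tag{6}$$
Hence $g(cw)$ again has the prefix $c$, so $g$ maps each finite set $T_A\cap L_i$ injectively into itself, that is, onto itself. Therefore $gT_A=T_A$ for each $A$, and since membership in $\mathcal V$ depends only on the part and the level, $g\mathcal V=\mathcal V$.

Now let $g,h\in G$ and $v\notin\mathcal V$. Then $hv\notin\mathcal V$ and $g^{-1}v\notin\mathcal V$, so (1) gives $\ell_{gh}(v)=0$ and $\ell_{g^{-1}}(v)=0$. So $G$ is a subgroup. It is closed because it is defined by the vanishing of certain labels.

**Step 3 (the dimension of $G$ is $\alpha+\beta$, for any $(n_j)$).** This step shows that alternation costs $G$ nothing. Every $i\in\mathbb N$ lies in exactly one of $S_X,S_Y$, so by (5) level $i$ contains exactly $p^i(\alpha_i+\beta_i)$ vertices of $\mathcal V$. The labels on $\mathcal V$ are arbitrary, and cosets of $\Gamma^{(n)}$ correspond to labels below level $n$. So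
$$\frac{\log_p|G_n|}{\gamma_n}=\sum_{i<n}\frac{p^i}{\gamma_n}\,(\alpha_i+\beta_i).$$
This is a weighted average of the numbers $x_i=\alpha_i+\beta_i\in[0,1]$, which tend to $\alpha+\beta$, with weights of total $1$. Given $\varepsilon>0$, choose $M$ with $|x_i-(\alpha+\beta)|<\varepsilon$ for $i\ge M$. The indices $i<M$ carry total weight $\gamma_M/\gamma_n\le p^{M-n}\to0$. So the average converges to $\alpha+\beta$, and $\dim_HG=\alpha+\beta$ with the liminf being a limit.

## Splitting a subgroup into its three parts

**Step 4 (projections).** To bound $|H_n|$ for $H\le G$ we treat the three parts separately. For $g\in G$ and $A\in\{X,Y,Z\}$ let $\pi_A(g)$ be the element whose labels agree with those of $g$ on $T_A$ and are $0$ elsewhere. Then $\pi_A(g)\in G$.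

First, $\pi_A(g)v=gv$ for $v\in T_A$. Indeed, write $v=cw$ with $c\in A$. Both elements fix $c$ by (6), and at $c$ and all its extensions the two elements have the same labels, so they act in the same way below $c$.

Next, $\pi_A$ is a homomorphism. Let $g,h\in G$. For $v\in T_A$ we have $\pi_A(h)v=hv\in T_A$, so by (1)
$$\ell_{\pi_A(g)\pi_A(h)}(v)=\ell_{\pi_A(h)}(v)+\ell_{\pi_A(g)}(\pi_A(h)v)=\ell_h(v)+\ell_g(hv)=\ell_{gh}(v)=\ell_{\pi_A(gh)}(v).$$
For $v\notin T_A$ we have $\pi_A(h)v\notin T_A$ by Step 2, so the left-hand side is $0+0=0=\ell_{\pi_A(gh)}(v)$. Thus $\pi_A(g)\pi_A(h)=\pi_A(gh)$. The map is continuous, since each label of $\pi_A(g)$ is either $0$ or a label of $g$. Put $G_A=\pi_A(G)$; it consists of elements whose labels vanish outside $\{v\in T_A:|v|\in S_A\}$.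

Let $H\le G$ be closed. Then $\pi_A(H)$ is compact, hence closed. The coset $g\Gamma^{(n)}$ of an element $g\in G$ is determined by the labels of $g$ on $\mathcal V$ below level $n$, hence by the three cosets $\pi_A(g)\Gamma^{(n)}$. So
$$\log_p|H_n|\le\sum_{A\in\{X,Y,Z\}}\log_p|\pi_A(H)_n|. \tag{7}$$
Moreover $\pi_A$ maps $H\cap\Gamma^{(n)}$ into $\Gamma^{(n)}$, so $\pi_A(H)_n$ is a quotient of $H_n$ and
$$d(\pi_A(H)_n)\le d(H_n). \tag{8}$$

## Few generators below a long silence

The next lemma extends (4) to $t$ levels. For $t=1$ the kernel is elementary abelian and we count generators. For $t\ge2$ the kernel $K$ sits in a product of $p^n$ copies of the nonabelian group $\Gamma_t$, and counting generators does not bound its order directly. Instead we count the coordinate maps: a homomorphism from a $D$-generated group to a fixed finite group is determined by $D$ values, so among the $p^n$ coordinate maps only boundedly many are different.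

**Lemma.** Let $A\in\{X,Y\}$, $0\le s\le n$, $t\ge1$, with $S_A\cap[s,n)=\emptyset$. Let $Q$ be a subgroup of $(G_A)_{n+t}$ generated by $d\ge1$ elements, and put $D=d\,p^{\gamma_s}$. Then
$$\log_p|Q|\le\gamma_s+\gamma_t\,p^{\gamma_tD},\qquad\text{and if }t=1,\quad\log_p|Q|\le\gamma_s+D.$$

**Proof, step 1 (the group acting above level $n$ is small).** Elements of $G_A$ have zero labels on the levels in $[s,n)$. So an element of $(G_A)_n$ is determined by its labels below level $s$, which means that the natural map $(G_A)_n\to\Gamma_s$ is injective. Hence the image of $Q$ in $\Gamma_n$, which lies in $(G_A)_n$, has order at most $p^{\gamma_s}$.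

**Proof, step 2 (the kernel has few generators).** Let $K$ be the kernel of $Q\to\Gamma_n$ and $m=|Q:K|\le p^{\gamma_s}$. By Schreier's formula $K$ is generated by $1+(d-1)m=dm-(m-1)\le dm\le D$ elements. Repeating some if necessary, let $k_1,\dots,k_D$ generate $K$.

**Proof, step 3 (few generators give few coordinate maps).** By (3), $K\le\Gamma^{(n)}/\Gamma^{(n+t)}\cong\Gamma_t^{L_n}$. For $v\in L_n$ let $\rho_v:K\to\Gamma_t$ be the coordinate homomorphism. It is determined by the tuple $(\rho_v(k_1),\dots,\rho_v(k_D))\in\Gamma_t^D$. So the family $(\rho_v)_{v\in L_n}$ contains at most $|\Gamma_t|^D=p^{\gamma_tD}$ different homomorphisms. All the $\rho_v$ together are injective on $K$, and leaving out repetitions does not change this. Hence $K$ embeds in a product of at most $p^{\gamma_tD}$ copies of $\Gamma_t$, and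
$$\log_p|K|\le\gamma_t\,p^{\gamma_tD}.$$
Since $\log_p|Q|=\log_pm+\log_p|K|\le\gamma_s+\log_p|K|$, the first bound follows.

**Proof, step 4 (one level).** If $t=1$, then $\Gamma_1\cong C_p$ and $K$ is elementary abelian with $D$ generators, so $|K|\le p^D$. This gives the second bound. $\blacksquare$

Neither bound depends on $n$. So we may choose $n$ after $s,t,d$ are known, and make both bounds negligible against $\gamma_{n+t}$.

## Level $n_j+j$: proof of Theorem 1

Let $0<\delta<1$, $\beta=\max(0,2\delta-1)$, $\alpha=\delta-\beta$. If $\delta\le\frac12$, then $\alpha=\delta$ and $\beta=0$. If $\delta>\frac12$, then $\alpha=1-\delta$ and $\beta=2\delta-1$. In both cases $0<\alpha\le\frac12$, $\beta\ge0$ and $2\alpha+\beta\le1$, so the construction applies. Take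
$$n_0=0,\qquad n_j=n_{j-1}+j+2j\,\gamma_j\,p^{\gamma_{n_{j-1}}}\qquad(j\ge1). \tag{9}$$
(For $p=2$ this starts with $n_1=0+1+2=3$ and $n_2=3+2+4\cdot3\cdot2^7=1541$.) By Step 3, $\dim_HG=\alpha+\beta=\delta$, as a limit.

Let $H\le G$ be closed and topologically generated by $d$ elements, so that $d(H_m)\le d$ for all $m$. Let $j\ge\max(d,1)$ and write $n=n_j$, $s=n_{j-1}$. Let $A$ be the part that becomes active at level $n$ and $B$ the part that becomes silent there: $A=X$, $B=Y$ if $j$ is even, and $A=Y$, $B=X$ if $j$ is odd. Then
$$S_A\cap[s,n)=\emptyset,\qquad S_B\cap[n,n_{j+1})=\emptyset,\qquad n+j\le n_{j+1}.$$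
We bound the three terms of (7) at level $n+j$.

**Step 5 (the part that has just fallen silent).** We look $j$ levels past the switch so that this part is diluted by a factor $p^{-j}$. Elements of $G_B$ have zero labels on the levels in $[n,n+j)$, so by (2)
$$\log_p|\pi_B(H)_{n+j}|\le\gamma_n\le p^{-j}\gamma_{n+j}.$$

**Step 6 (the permanent part).** Here we only count labels. Elements of $G_Z$ have labels supported on $T_Z$, so by (5)
$$\log_p|\pi_Z(H)_{n+j}|\le\sum_{i<n+j}p^i\beta_i\le\beta\,\gamma_{n+j}.$$

**Step 7 (the part that has just become active).** This is where finite generation is used. By (8), $\pi_A(H)_{n+j}\le(G_A)_{n+j}$ is generated by at most $d\le j$ elements. Apply the Lemma with $t=j$ and with $j$ in place of $d$. Then $D=j\,p^{\gamma_s}$, and (9) gives $\gamma_jD=j\gamma_jp^{\gamma_s}\le n/2$. Hence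
$$\log_p|\pi_A(H)_{n+j}|\le\gamma_s+\gamma_j\,p^{n/2}\le\gamma_s+p^{\,j+n/2}.$$
By (2), $\gamma_{n+j}\ge p^{n+j-1}$, so $p^{\,j+n/2}\le p^{1-n/2}\gamma_{n+j}$. Also $\gamma_s\le p^{s-n}\gamma_n\le\gamma_n\le p^{-j}\gamma_{n+j}$. So
$$\log_p|\pi_A(H)_{n+j}|\le\bigl(p^{-j}+p^{1-n/2}\bigr)\gamma_{n+j}.$$

**Step 8 (adding up).** Inserting Steps 5 to 7 in (7), we get for every $j\ge\max(d,1)$
$$\frac{\log_p|H_{n_j+j}|}{\gamma_{n_j+j}}\le\beta+2p^{-j}+p^{1-n_j/2},$$
and the right-hand side tends to $\beta$ as $j\to\infty$. The liminf along all levels is at most the liminf along the levels $n_j+j$, so $\dim_HH\le\beta=\max(0,2\delta-1)$. Finally $\max(0,2\delta-1)<\delta$ because $0<\delta<1$. $\blacksquare$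

With $\delta=\frac12$, the group $G$ has dimension $\frac12$ and all its topologically finitely generated closed subgroups have dimension $0$. The conjecture is false for every prime $p$.

## Growing numbers of generators: proof of Theorem 2

In the proof of Theorem 1 the number of generators entered only through $d(H_{n_j+j})\le j$, and only in Step 7. We keep the construction with the same $\alpha,\beta$, so that $\dim_HG=\delta$ by Step 3, and change only the sequence $(n_j)$.

We may replace $f$ by $\max(f,1)$. The growth hypotheses $f(n)/n\to0$ or $f(n)/p^n\to0$ are preserved, and the hypothesis $d(H_n)\le f(n)$ on $H$ becomes weaker, so we prove at least as much. From now on $f\ge1$.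

**Part (a), choice of $(n_j)$.** Given $n_{j-1}$, choose $n_j\ge n_{j-1}+j$ so large that
$$\gamma_j\,p^{\gamma_{n_{j-1}}}f(n_j+j)\le\frac{n_j}2. \tag{10}$$
This is possible: $\gamma_j\,p^{\gamma_{n_{j-1}}}$ is fixed when $n_j$ is chosen, and $f(N+j)/N\to0$ as $N\to\infty$, because $f(m)/m\to0$ and $j$ is fixed.

**Part (a), the estimate.** Let $H\le G$ be closed with $d(H_m)\le f(m)$ for all large $m$. For large $j$, define $n,s,A,B$ as before and look at level $n+j\le n_{j+1}$. Steps 5 and 6 hold without change. In Step 7, $\pi_A(H)_{n+j}$ is generated by at most $f(n+j)$ elements; the Lemma with $d=f(n+j)$ and $t=j$ has $D=f(n+j)\,p^{\gamma_s}$, and (10) says exactly that $\gamma_jD\le n/2$. The rest of Step 7 and Step 8 follow as before, and $\dim_HH\le\beta$.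

For part (b) the function $f$ may grow almost as fast as $p^n$. The bound $\gamma_tp^{\gamma_tD}$ in the Lemma is exponential in $D$, so it is of no use here. The bound for $t=1$ is linear in $D$. So we look only one level past the switch. The price is in Step 5: the part that has just fallen silent is diluted only by a factor $1/p$, and this is the term $\alpha/p$ in the statement.

**Part (b), choice of $(n_j)$.** Given $n_{j-1}$, choose $n_j\ge n_{j-1}+j$ so large that
$$p^{\gamma_{n_{j-1}}}f(n_j+1)\le\frac{p^{n_j}}j. \tag{11}$$
This is possible because $f(N+1)/p^N=p\cdot f(N+1)/p^{N+1}\to0$ as $N\to\infty$.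

**Part (b), the estimate.** Let $H\le G$ be closed with $d(H_m)\le f(m)$ for all large $m$. For large $j$ define $n,s,A,B$ as before; note $n+1\le n_{j+1}$. We bound the three terms of (7) at level $n+1$.

The part $B$ has no labels on level $n$, and its labels lie in $T_B$, so by (5) and (2)
$$\log_p|\pi_B(H)_{n+1}|\le\sum_{i<n}p^i\alpha_i\le\alpha\,\gamma_n\le\frac\alpha p\,\gamma_{n+1}.$$
For the part $Z$, as in Step 6, $\log_p|\pi_Z(H)_{n+1}|\le\beta\,\gamma_{n+1}$. For the part $A$, the Lemma with $t=1$ and $d=f(n+1)$, together with (8) and (11), gives
$$\log_p|\pi_A(H)_{n+1}|\le\gamma_s+p^{\gamma_s}f(n+1)\le\gamma_s+\frac{p^n}j\le\Bigl(p^{s-n}+\frac1j\Bigr)\gamma_{n+1},$$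
where we used $\gamma_s\le p^{s-n}\gamma_n\le p^{s-n}\gamma_{n+1}$ and $\gamma_{n+1}\ge p^n$. Since $n-s\ge j$, the factor in parentheses is at most $p^{-j}+1/j$. Adding up,
$$\frac{\log_p|H_{n_j+1}|}{\gamma_{n_j+1}}\le\beta+\frac\alpha p+p^{-j}+\frac1j\longrightarrow\beta+\frac\alpha p\qquad(j\to\infty).$$
So $\dim_HH\le\beta+\alpha/p$, and this is less than $\beta+\alpha=\delta$ because $\alpha>0$. $\blacksquare$

**Sharpness of the growth condition in (b).** For any closed $H\le\Gamma(p)$, the subgroups $H_n\cap\Gamma^{(i)}/\Gamma^{(n)}$, $0\le i\le n$, form a normal series of $H_n$. Its $i$-th factor, $0\le i<n$, embeds in $\Gamma^{(i)}/\Gamma^{(i+1)}\cong C_p^{L_i}$, so it is elementary abelian of rank at most $p^i$. Lifting generators of the factors gives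
$$d(H_n)\le\sum_{i<n}p^i=\gamma_n\le p^n .$$
So for $f(n)=\gamma_n$ every closed $G$ with $\dim_HG=\delta$ contains a subgroup that satisfies the hypothesis and violates the conclusion of (b), namely $H=G$ itself, since $\delta>\beta+\alpha/p$. The condition $f(n)/p^n\to0$ therefore cannot be relaxed to $f(n)\le p^n$.
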